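\title{Green-to-red sequences without generic local acyclicity}

\begin{abstract}
A conjecture posed in a paper of Mills asserts that three properties of a quiver are equivalent: the quiver has a green-to-red sequence; over some non-empty open subset of the coefficient torus, its cluster algebra with principal coefficients equals its upper cluster algebra; over some such open subset, this cluster algebra is locally acyclic. We show that the conjecture is false. The counterexample has ten vertices and consists of an octahedral quiver $K$ on six vertices with four sources attached. It has a maximal green sequence, but its cluster algebra is not locally acyclic over any non-empty open subset of the torus. The obstruction is a point of the cluster algebra, lying over the generic point of the torus, whose tangent space has dimension at least $24$, while an acyclic chart allows at most $20$. For all quivers obtained from $K$ by attaching sources we decide when local acyclicity holds over some open subset. We do not decide whether the cluster algebra of the counterexample equals its upper cluster algebra.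
\end{abstract}

\section{Introduction}\label{sec:intro}

A quiver $Q$ with $n$ vertices determines, through an iterated procedure called mutation, a commutative ring: its cluster algebra $\mathcal A$ with principal coefficients $y_1,\dots,y_n$. This paper compares three properties of $Q$; the definitions are recalled in Section~\ref{sec:background}.

The first property is combinatorial. One attaches to $Q$ a frame of $n$ frozen vertices, with all arrows pointing toward the frame, and asks for a sequence of mutations after which no arrow points toward the frame. This is a \emph{green-to-red sequence}. The second property is algebraic. The ring $\mathcal A$ is described by generators, possibly infinitely many, while the \emph{upper cluster algebra} $\mathcal U\supseteq\mathcal A$ is described by a membership test, namely being a Laurent polynomial in every cluster; one asks whether the two descriptions agree. The third property is geometric. Cluster algebras of quivers without oriented cycles have an explicit finite presentation, and $\mathcal A$ is \emph{locally acyclic} if $\mathrm{Spec}\,\mathcal A$ is covered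 by finitely many open pieces of this kind.

The last two properties depend on the ground ring. Let $\mathbb T_n=\mathrm{Spec}\,\mathbb Z[y_1^{\pm1},\dots,y_n^{\pm1}]$ be the coefficient torus. For a non-empty open set $\mathcal O\subseteq\mathbb T_n$ let $\mathcal A_{\mathcal O}$ and $\mathcal U_{\mathcal O}$ be the cluster algebra and the upper cluster algebra of $Q$ with principal coefficients over the ring $\Gamma(\mathcal O)$ of regular functions on $\mathcal O$. The following conjecture is posed in \cite{Mills}.

\medskip
\noindent\textbf{Conjecture.} \emph{For a quiver $Q$ with $n$ vertices the following are equivalent.}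
\begin{itemize}
\item[(G)] \emph{$Q$ has a green-to-red sequence.}
\item[(U)] \emph{There is a non-empty open set $\mathcal O\subseteq\mathbb T_n$ with $\mathcal A_{\mathcal O}=\mathcal U_{\mathcal O}$.}
\item[(L)] \emph{There is a non-empty open set $\mathcal O\subseteq\mathbb T_n$ such that $\mathcal A_{\mathcal O}$ is locally acyclic.}
\end{itemize}
\emph{Furthermore, when these properties hold, the same open set can be used in \textup{(U)} and \textup{(L)}.}
\medskip

For a quiver without oriented cycles all three properties hold with $\mathcal O=\mathbb T_n$ (Example~\ref{ex:acyclic}), and (L) implies (U) with the same $\mathcal O$ by a theorem of Muller (Fact~\ref{fact:muller}). The freedom to shrink $\mathcal O$ is needed: the six-vertex quiver $K$ defined below has a green-to-red sequence and is not locally acyclic over the whole torus (Remark~\ref{rem:K}), but it becomes locally acyclic after one hypersurface is removed (Theorem~\ref{thm:family}). One may therefore hope that, for a quiver with property (G), whatever obstructs local acyclicity lies over a proper closed subset of $\mathbb T_n$. We show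 that the obstruction can be moved over the generic point.

The \emph{octahedral quiver} $K$ has vertex set $I=\{u_1,u_2,v_1,v_2,w_1,w_2\}$ and single arrows
\[
u_i\to v_j,\qquad v_j\to w_k,\qquad w_k\to u_i\qquad(i,j,k\in\{1,2\}).
\]
We call $\{u_1,u_2\}$, $\{v_1,v_2\}$, $\{w_1,w_2\}$ the three \emph{classes} of $K$. Exchanging the two vertices of one class is an automorphism of $K$, and so is the cyclic permutation $u\to v\to w\to u$ of the letters.

\begin{theorem}\label{thm:main}
Let $Q$ be the quiver with $n=10$ vertices consisting of $K$, four further vertices $s_1,\dots,s_4$, and the arrows $s_1\to u_1$, $s_2\to u_2$, $s_3\to v_1$, $s_4\to w_1$ \textup{(Figure~\ref{fig:Q})}. Then $Q$ has a green-to-red sequence, even a maximal green sequence, but $\mathcal A_{\mathcal O}$ is not locally acyclic for any non-empty open set $\mathcal O\subseteq\mathbb T_{10}$. Hence the conjecture is false.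
\end{theorem}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\node (u1) at (90:1.7) {$u_1$};
\node (v1) at (30:1.7) {$v_1$};
\node (w1) at (-30:1.7) {$w_1$};
\node (u2) at (-90:1.7) {$u_2$};
\node (v2) at (-150:1.7) {$v_2$};
\node (w2) at (150:1.7) {$w_2$};
\node (s1) at (90:2.9) {$s_1$};
\node (s2) at (-90:2.9) {$s_2$};
\node (s3) at (30:2.9) {$s_3$};
\node (s4) at (-30:2.9) {$s_4$};
\path[->] (u1) edge (v1) edge (v2)
          (u2) edge (v1) edge (v2)
          (v1) edge (w1) edge (w2)
          (v2) edge (w1) edge (w2)
          (w1) edge (u1) edge (u2)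
          (w2) edge (u1) edge (u2)
          (s1) edge (u1) (s2) edge (u2) (s3) edge (v1) (s4) edge (w1);
\end{tikzpicture}
\caption{The ten-vertex counterexample. The six inner vertices form the octahedral quiver $K$, with arrows $u_i\to v_j\to w_k\to u_i$ for all $i,j,k$; opposite vertices of the hexagon form a class and are not joined. The vertices $s_1,\dots,s_4$ are sources.}
\label{fig:Q}
\end{figure}

Thus (G) does not imply (L), and at least one of the implications (G)$\Rightarrow$(U) and (U)$\Rightarrow$(L) is false. We do not decide whether (U) holds for this quiver, so we do not know which of the two implications it violates.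

The choice of the four extra vertices is explained by the kernel of the exchange matrix $B_I$ of $K$. For $\kappa\in\mathbb Q^I$ the coordinate of $B_I\kappa$ at $u_i$ is $\kappa_{v_1}+\kappa_{v_2}-\kappa_{w_1}-\kappa_{w_2}$, and cyclically, so
\[
\ker B_I=\{\kappa\in\mathbb Q^I:\ \kappa_{u_1}+\kappa_{u_2}=\kappa_{v_1}+\kappa_{v_2}=\kappa_{w_1}+\kappa_{w_2}\}
\]
has dimension $4$. Write $\mathbf u_1,\dots,\mathbf w_2$ for the unit vectors of $\mathbb Z^I$. Subtracting a multiple of $\mathbf u_1+\mathbf v_1+\mathbf w_1$ from an integer vector of the kernel makes the three class sums zero, so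
\begin{equation}\label{eq:lattice}
\ker B_I\cap\mathbb Z^I\ \text{ is generated by }\ \mathbf u_1-\mathbf u_2,\quad \mathbf v_1-\mathbf v_2,\quad \mathbf w_1-\mathbf w_2,\quad \mathbf u_1+\mathbf v_1+\mathbf w_1 .
\end{equation}
For $\kappa\in\mathbb Z^I$ put $y^\kappa=\prod_{i\in I}y_i^{\kappa_i}$.

\begin{theorem}\label{thm:family}
Let $Q$ be a quiver with vertex set $I\sqcup S$ and exchange matrix $(b_{ij})$ whose induced subquiver on $I$ is $K$. Let
\[
\rho:\ker B_I\to\mathbb Q^S,\qquad \rho(\kappa)=\Bigl(\sum_{i\in I}b_{si}\kappa_i\Bigr)_{s\in S}.
\]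
\begin{itemize}
\item[(a)] If $\rho$ is injective, then $\mathcal A_{\mathcal O}$ is not locally acyclic for any non-empty open set $\mathcal O$.
\item[(b)] If there are no arrows inside $S$ and all arrows between $S$ and $I$ go from $S$ to $I$, then \textup{(G)} holds. If moreover $\rho(\kappa_0)=0$ for some $0\ne\kappa_0\in\ker B_I\cap\mathbb Z^I$, then \textup{(U)} and \textup{(L)} hold with the common open set $\mathcal O=\{y^{\kappa_0}\neq1\}$.
\end{itemize}
\end{theorem}

For the quivers in (b), property (G) always holds, and (L) holds if and only if $\rho$ is not injective, since a non-zero rational vector in $\ker\rho$ has an integer multiple. In particular $K$ itself satisfies (G), (U) and (L), and within this family at least four extra vertices are needed for (L) to fail. For the quiver of Theorem~\ref{thm:main} we have $\rho(\kappa)=(\kappa_{u_1},\kappa_{u_2},\kappa_{v_1},\kappa_{w_1})$, which is injective on $\ker B_I$. The proof of Theorem~\ref{thm:main} occupies Sections~\ref{sec:tangent}--\ref{sec:proofmain} and does not use Theorem~\ref{thm:family}.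

\subsection*{Outline of the method}
An acyclic chart is generated by at most $2n$ elements and some inverses, so a locally acyclic cluster algebra has tangent spaces of dimension at most $2n$ (Section~\ref{sec:tangent}). The quiver $K$ reproduces itself under a sequence of four mutations, the flip (Section~\ref{sec:flip}). Three flips give a maximal green sequence, and attaching sources preserves it (Section~\ref{sec:green}). Four commuting flips give sixteen clusters, and the Laurent phenomenon for these clusters produces a point at which $24$ cluster variables vanish with independent differentials (Section~\ref{sec:point}). For $K$ alone this point forces $y^\kappa=1$ for all $\kappa\in\ker B_I\cap\mathbb Z^I$, and shrinking $\mathcal O$ removes it. The cluster variables at the sources act as additional coefficients; when $\rho$ is injective they absorb these four conditions, and the point exists for generic $y$. Sections~\ref{sec:parta} and~\ref{sec:partb} prove the two parts of Theorem~\ref{thm:family}.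

\section{Quivers, cluster algebras and local acyclicity}\label{sec:background}

\subsection{Mutation}
A \emph{quiver} is a finite directed multigraph with vertex set $\{1,\dots,n\}$ and no loops or oriented $2$-cycles. It is encoded by its skew-symmetric \emph{exchange matrix} $B=(b_{ij})$, where $b_{ij}$ is the number of arrows $i\to j$ minus the number of arrows $j\to i$. It is \emph{acyclic} if it has no oriented cycles. \emph{Mutation} $\mu_k$ at a vertex $k$ adds an arrow $i\to j$ for every path $i\to k\to j$, reverses all arrows incident to $k$, and removes a maximal collection of oriented $2$-cycles. With $[a]_+=\max(a,0)$, the new matrix is given by $b'_{ij}=-b_{ij}$ if $k\in\{i,j\}$ and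
\[
b'_{ij}=b_{ij}+[b_{ik}]_+[b_{kj}]_+-[-b_{ik}]_+[-b_{kj}]_+
\]
otherwise. The same formula defines mutation of rectangular matrices with additional rows. Once the sign of one of the two factors is known, the formula simplifies: for $i,j\ne k$ and $\epsilon\in\{+1,-1\}$,
\begin{align}
b'_{ij}&=b_{ij}+[\epsilon b_{ik}]_+\,b_{kj}&&\text{if }\epsilon b_{kj}\ge0,\label{eq:mutcol}\\
b'_{ij}&=b_{ij}+b_{ik}\,[\epsilon b_{kj}]_+&&\text{if }\epsilon b_{ik}\ge0.\label{eq:mutrow}
\end{align}
The entry $b'_{ij}$ depends only on $b_{ij},b_{ik},b_{kj}$, so mutation at $k$ commutes with restriction to any set of vertices containing $k$.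

\subsection{Green-to-red sequences}
The \emph{framed quiver} $\hat Q$ is obtained from $Q$ by adding frozen vertices $1',\dots,n'$ and one arrow $i\to i'$ for each $i$. Mutations are performed only at the mutable vertices $1,\dots,n$. In a quiver obtained from $\hat Q$ in this way, a mutable vertex $i$ is \emph{green} if there is no arrow from a frozen vertex to $i$, and \emph{red} if there is no arrow from $i$ to a frozen vertex. A \emph{green-to-red sequence} for $Q$ is a finite sequence of mutable vertices such that, after mutating $\hat Q$ along it, every mutable vertex is red. It is a \emph{maximal green sequence} if, in addition, every vertex is green at the moment it is mutated.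

\subsection{Principal coefficients}
Let $R$ be an integral domain containing $\mathbb Z[y_1^{\pm1},\dots,y_n^{\pm1}]$. The initial \emph{seed} consists of the \emph{cluster} $(x_1,\dots,x_n)$ of indeterminates and the $2n\times n$ matrix $\tilde B$ whose top part is $B$ and whose bottom part $C=(c_{jk})$ is the identity matrix. Mutation in direction $k$ mutates $\tilde B$ and replaces $x_k$ by the element $x_k'$ defined by the \emph{exchange relation}
\begin{equation}\label{eq:exchange}
x_kx_k'=\prod_i x_i^{[b_{ik}]_+}\prod_j y_j^{[c_{jk}]_+}+\prod_i x_i^{[-b_{ik}]_+}\prod_j y_j^{[-c_{jk}]_+}.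
\end{equation}
The first monomial involves the in-neighbors of $k$ and the second the out-neighbors. The \emph{cluster algebra} $\mathcal A$ with principal coefficients over $R$ is the $R$-subalgebra of $\mathrm{Frac}(R)(x_1,\dots,x_n)$ generated by the \emph{cluster variables}, that is, the elements of all clusters obtained by iterated mutation. The \emph{upper cluster algebra} $\mathcal U$ is the intersection of the Laurent rings $R[z_1^{\pm1},\dots,z_n^{\pm1}]$ over all clusters $(z_1,\dots,z_n)$. Omitting the factors $y_j$ from \eqref{eq:exchange} gives \emph{coefficient-free} mutation.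

Throughout, $F=\mathbb Q(y_1,\dots,y_n)$ and $R=\Gamma(\mathcal O)$ for a non-empty open set $\mathcal O\subseteq\mathbb T_n$. Since $\mathbb T_n$ is the spectrum of a domain with fraction field $F$, we have $\mathbb Z[y^{\pm1}]\subseteq R\subseteq F$.

\subsection{Freezing and local acyclicity}
Let $z_1,\dots,z_r$ be cluster variables in one seed of $\mathcal A$. \emph{Freezing} them means mutating only in the other $n-r$ directions, which remain \emph{mutable}, and taking $R[z^{\pm1}]=R[z_1^{\pm1},\dots,z_r^{\pm1}]$ as ground ring. This gives a cluster algebra $\mathcal A^\dagger$, generated over $R[z^{\pm1}]$ by the cluster variables so obtained, and an upper cluster algebra $\mathcal U^\dagger$, the intersection of the Laurent rings over $R[z^{\pm1}]$ of the clusters so obtained. Every seed of $\mathcal A^\dagger$, together with $z_1,\dots,z_r$, is a seed of $\mathcal A$. We call $\mathcal A^\dagger$ \emph{acyclic} if it has a seed whose quiver restricted to the mutable vertices is acyclic.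

The following definitions are due to Muller. The localization $\mathcal A[(z_1\cdots z_r)^{-1}]$ is a \emph{cluster localization} if it equals $\mathcal A^\dagger$; for $r=0$ this is $\mathcal A$ itself. A finite collection $\{\mathcal A_i\}$ of cluster localizations is a \emph{cover} if for every prime $P$ of $\mathcal A$ there is an $i$ with $P\mathcal A_i\ne\mathcal A_i$. For $\mathcal A_i=\mathcal A[(z_1\cdots z_r)^{-1}]$ this condition means $z_1\cdots z_r\notin P$. The algebra $\mathcal A$ is \emph{locally acyclic} if it has a cover by acyclic cluster localizations. In particular an acyclic cluster algebra is locally acyclic.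

\subsection{Results used}
We use four known results without proof.

\begin{proposition}[Sign-coherence]\label{fact:sign}
In every quiver obtained from $\hat Q$ by mutations, every mutable vertex is green or red.
\end{proposition}

\begin{proposition}[Laurent phenomenon]\label{fact:laurent}
$\mathcal A\subseteq\mathcal U$.
\end{proposition}

\begin{proposition}[Muller]\label{fact:muller}
A locally acyclic cluster algebra equals its upper cluster algebra.
\end{proposition}

\begin{proposition}[{\cite[Theorem 1.20 and Corollary 1.21]{BFZ}}]\label{fact:bfz}
Consider an acyclic seed of geometric type with mutable variables $x_k$ and invertible frozen variables $f_r$, and let $x_k'$ be obtained by one mutation at $k$. The cluster algebra over $\mathbb Z[f_r^{\pm1}]$ is generated over $\mathbb Z[f_r^{\pm1}]$ by the $x_k$ and $x_k'$, and the exchange relations $x_kx_k'=\cdots$ generate the ideal of relations among these generators.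
\end{proposition}

We refer to these as Facts \ref{fact:sign}--\ref{fact:bfz}. ``Geometric type'' means that the coefficients in the exchange relations are monomials in frozen variables, governed by additional rows of the exchange matrix; a seed of $\mathcal A^\dagger$ is of this type, with frozen variables the $y_j$ and the $z_i$. Two consequences will be used repeatedly.

\emph{Generators over $R$.} The cluster variables of $\mathcal A^\dagger$ do not depend on the ground ring. If $\mathcal A^\dagger$ has an acyclic seed, Fact~\ref{fact:bfz} writes each of them as a polynomial in the $x_k,x_k'$ of that seed with coefficients in $\mathbb Z[y^{\pm1},z^{\pm1}]$. Hence $\mathcal A^\dagger$ is generated over $R[z^{\pm1}]$ by these $x_k,x_k'$.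

\emph{The $C$-matrix.} Let $\mathbf c_k$ be the $k$-th column of the bottom part $C$ of $\tilde B$ in a seed of $\mathcal A$. The initial matrix $\tilde B$ describes $Q$ with frozen vertices and arrows $j'\to j$, and $-\tilde B$ describes the framed quiver of the opposite quiver. Mutation commutes with $\tilde B\mapsto-\tilde B$, so Fact~\ref{fact:sign} for the opposite quiver says that each $\mathbf c_k$ has all entries $\ge0$ or all entries $\le0$. By \eqref{eq:mutrow}, mutation at $k$ acts by
\begin{equation}\label{eq:cvec}
\mathbf c_k\mapsto-\mathbf c_k,\qquad \mathbf c_l\mapsto\mathbf c_l+[\epsilon b_{kl}]_+\,\mathbf c_k\quad(l\ne k),\qquad\text{where }\epsilon\,\mathbf c_k\ge0 .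
\end{equation}
These are invertible integer column operations, so $C\in GL_n(\mathbb Z)$ in every seed.

\begin{example}\label{ex:acyclic}
Let $Q$ be acyclic. Then (L) holds with $\mathcal O=\mathbb T_n$, and (U) follows from Fact~\ref{fact:muller}. Order the vertices so that all arrows of $Q$ go from earlier to later vertices, and mutate $\hat Q$ once at each vertex in this order. When its turn comes, a vertex is a source, because the arrows from earlier vertices have been reversed; so each mutation only reverses arrows, and at the end the arrows to the frame are $i'\to i$. This is a maximal green sequence.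
\end{example}

\section{Tangent spaces of acyclic charts}\label{sec:tangent}

To prove that $\mathcal A$ has no acyclic cover we cannot inspect all clusters and all freezings. We need an invariant of the ring $\mathcal A$ that every acyclic chart bounds. Since a chart has few generators, the dimension of the tangent space at a point is such an invariant.

Let $A$ be an $R$-algebra and $\phi:A\to\mathbb K$ a ring homomorphism to a field. An \emph{$R$-derivation over $\phi$} is an additive map $D:A\to\mathbb K$ with $D(R)=0$ and $D(ff')=\phi(f)D(f')+\phi(f')D(f)$. These maps form a $\mathbb K$-vector space $\mathrm{Der}_R(A,\mathbb K_\phi)$, the tangent space at $\phi$ to the fiber of $\mathrm{Spec}\,A\to\mathrm{Spec}\,R$. A derivation is determined by its values on generators of $A$ over $R$. If $\phi(z)\ne0$, then $\phi$ extends uniquely to $A[z^{-1}]$, every derivation extends uniquely by the quotient rule (so $D(z^{-1})=-\phi(z)^{-2}D(z)$), and $\mathrm{Der}_R(A,\mathbb K_\phi)=\mathrm{Der}_R(A[z^{-1}],\mathbb K_\phi)$.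

\begin{lemma}\label{lem:crude}
Let $\mathcal A$ be a locally acyclic cluster algebra with principal coefficients over $R$, of a quiver with $n$ vertices, and let $\phi:\mathcal A\to\mathbb K$ be a ring homomorphism to a field. Then $\phi$ extends to an acyclic cluster localization $\mathcal A_i$ with $\mathrm{Der}_R(\mathcal A,\mathbb K_\phi)=\mathrm{Der}_R(\mathcal A_i,\mathbb K_\phi)$, and
\[
\dim_{\mathbb K}\mathrm{Der}_R(\mathcal A,\mathbb K_\phi)\le 2n .
\]
\end{lemma}

\begin{proof}
The ideal $P=\ker\phi$ is prime, so some member $\mathcal A_i=\mathcal A[(z_1\cdots z_r)^{-1}]$ of an acyclic cover has $z_1\cdots z_r\notin P$. This gives the first assertion. The ring $\mathcal A_i$ is generated over $R$ by $z_1^{\pm1},\dots,z_r^{\pm1}$ and by the elements $x_k,x_k'$ of an acyclic seed, with $k$ running over its $n-r$ mutable vertices. A derivation is determined by its values on the $z_j$, $x_k$, $x_k'$, so the dimension is at most $r+2(n-r)\le2n$.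
\end{proof}

The next example shows, in the smallest case, how a large tangent space is removed by shrinking $\mathcal O$ and brought back by attaching a source.

\begin{example}\label{ex:rankone}
Let $Q$ be a single vertex and $R=\mathbb Z[y^{\pm1}]$. By Fact~\ref{fact:bfz}, $\mathcal A=R[x,x']/(xx'-y-1)$. At the point $\phi(x)=\phi(x')=0$, $\phi(y)=-1$, a derivation sends both $xx'$ and $y+1$ to $0$ whatever $D(x)$ and $D(x')$ are, so the tangent space has dimension $2=2n$. At a point with $\phi(y)\ne-1$ we have $\phi(x)\neq0$, the relation determines $D(x')$ from $D(x)$, and the dimension is $1$. The special point disappears over $\mathcal O=\{y\ne-1\}$.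

Now attach a source $s$ with one arrow to the vertex. The relations become $xx'=yx_s+1$ and $x_sx_s'=y_s+x$. The coefficient $y$ has been replaced by $yx_s$, and the point
\[
x=x'=0,\qquad x_s=-1/y,\qquad x_s'=-yy_s
\]
with values in $F$ exists over every non-empty $\mathcal O$. There $D(x)$ and $D(x')$ are still free, the first relation forces $D(x_s)=0$, and the second determines $D(x_s')$. The two tangent directions have survived, and they kill $x_s$. They contradict nothing, because $n$ has grown to $2$. For $K$ we shall find $24$ such directions, and four sources raise $n$ only to $10$.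
\end{example}

\section{The flip}\label{sec:flip}

An oriented triangle of $K$ consists of one vertex from each class. Four mutations at the vertices of a triangle return the quiver $K$ and multiply the three variables by a common factor. In this section, and again in Section~\ref{sec:partb}, the name of a vertex also denotes the cluster variable at that vertex. For an index $i\in\{1,2\}$ let $\bar\imath$ denote the other index.

\begin{lemma}[Flip]\label{lem:flip}
Take a coefficient-free seed with quiver $K$, and let $N=u_1u_2+v_1v_2+w_1w_2$. For any $i,j,k$, mutating at $v_j,w_k,u_i,v_j$ in this order gives a seed whose cluster is obtained by multiplying $u_i,v_j,w_k$ by $H=N/(u_iv_jw_k)$. Its quiver is again $K$, with classes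
\[
\{Hu_i,u_{\bar\imath}\}\to\{Hv_j,v_{\bar\jmath}\}\to\{Hw_k,w_{\bar k}\}\to\{Hu_i,u_{\bar\imath}\}.
\]
The element $Hu_i$ sits at the vertex $w_k$, the element $Hv_j$ at $v_j$, and $Hw_k$ at $u_i$. The variable created by the first mutation, and replaced by the fourth, is $(u_1u_2+w_1w_2)/v_j$.
\end{lemma}

\begin{proof}
The automorphisms that exchange the vertices of a class fix $N$, so we may take $i=j=k=1$. For sets of vertices, $X\to Y$ means single arrows from every vertex of $X$ to every vertex of $Y$. The four quivers are as follows.
\begin{enumerate}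
\item After $\mu_{v_1}$. The paths $u_i\to v_1\to w_k$ add arrows that cancel all $w_k\to u_i$:
\[v_1\to\{u_1,u_2\}\to v_2\to\{w_1,w_2\}\to v_1 .\]
\item After $\mu_{w_1}$. The path $v_2\to w_1\to v_1$ adds $v_2\to v_1$:
\[v_1\to\{u_1,u_2,w_1\}\to v_2,\qquad v_2\to w_2\to v_1,\qquad v_2\to v_1 .\]
\item After $\mu_{u_1}$. The path $v_1\to u_1\to v_2$ cancels $v_2\to v_1$:
\[v_1\to\{u_2,w_1\}\to v_2\to\{w_2,u_1\}\to v_1 .\]
\item After $\mu_{v_1}$. The paths $\{w_2,u_1\}\to v_1\to\{u_2,w_1\}$ add four arrows:
\[\{w_1,u_2\}\to\{v_1,v_2\}\to\{u_1,w_2\}\to\{w_1,u_2\}.\]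
\end{enumerate}
The new variables are
\begin{align*}
v_1'&=\frac{u_1u_2+w_1w_2}{v_1},\qquad
w_1'=\frac{v_2+v_1'}{w_1}=\frac{N}{v_1w_1}=Hu_1,\qquad
u_1'=\frac{v_1'+v_2}{u_1}=\frac{N}{u_1v_1}=Hw_1,\\
v_1''&=\frac{w_2u_1'+u_2w_1'}{v_1'}=\frac{N(w_1w_2+u_1u_2)}{u_1v_1w_1\,v_1'}=\frac{N}{u_1w_1}=Hv_1 .\qedhere
\end{align*}
\end{proof}

We call this sequence the \emph{flip} at the triangle $(u_i,v_j,w_k)$. For later use we read off from the proof the neighbors of the mutated vertex just before each mutation. Here $u,v,w$ are the vertices of the triangle and $\bar u,\bar v,\bar w$ the other vertices of their classes.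
\begin{equation}\label{eq:neighbors}
\begin{array}{c|cccc}
\text{mutated vertex}&v&w&u&v\\ \hline
\text{in-neighbors}&u,\bar u&\bar v&v&u,\bar w\\
\text{out-neighbors}&w,\bar w&v&\bar v&w,\bar u
\end{array}
\end{equation}
After the flip the classes of vertices are $\{w,\bar u\}\to\{v,\bar v\}\to\{u,\bar w\}\to\{w,\bar u\}$.

\section{A maximal green sequence}\label{sec:green}

\begin{lemma}\label{lem:green}
Let $Q$ have vertex set $I\sqcup S$ with induced subquiver $K$ on $I$, no arrows inside $S$, and all arrows between $S$ and $I$ going from $S$ to $I$. Then $Q$ has a maximal green sequence. This applies to the quiver of Theorem~\ref{thm:main}.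
\end{lemma}

\begin{proof}
\emph{The quiver $K$.} For a mutable vertex $i$ let $\mathbf f(i)\in\mathbb Z^I$ have $j$-th entry the number of arrows $i\to j'$ minus the number of arrows $j'\to i$. Thus $i$ is green if $\mathbf f(i)\ge0$ and red if $\mathbf f(i)\le0$, and initially $\mathbf f(i)$ is the unit vector of $i$. If $k$ is green, the only new arrows at frozen vertices come from paths $i\to k\to j'$, so $\mu_k$ negates $\mathbf f(k)$ and adds $\mathbf f(k)$ to $\mathbf f(i)$ once for every arrow $i\to k$. Apply the twelve mutations
\[
v_1,w_1,u_1,v_1;\qquad v_2,w_2,u_2,v_2;\qquad v_1,u_1,w_1,v_1 .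
\]
They are three flips. The first is at $(u,v,w)=(u_1,v_1,w_1)$ and leaves the classes $\{w_1,u_2\}\to\{v_1,v_2\}\to\{u_1,w_2\}$. The second is at $(u,v,w)=(u_2,v_2,w_2)$, with $(\bar u,\bar v,\bar w)=(w_1,v_1,u_1)$, and leaves the classes $\{w_1,w_2\}\to\{v_1,v_2\}\to\{u_1,u_2\}$. The third is at $(u,v,w)=(w_1,v_1,u_1)$, with $(\bar u,\bar v,\bar w)=(w_2,v_2,u_2)$. The in-neighbors come from \eqref{eq:neighbors}; the table lists $\mathbf f(k)$ before the mutation at $k$ and the new vectors of the in-neighbors.
\[
\begin{array}{r|c|c|l}
\text{step}&k&\mathbf f(k)\text{ before}&\text{new vectors of the in-neighbors}\\ \hline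
1&v_1&\mathbf v_1&\mathbf f(u_1)=\mathbf u_1+\mathbf v_1,\quad \mathbf f(u_2)=\mathbf u_2+\mathbf v_1\\
2&w_1&\mathbf w_1&\mathbf f(v_2)=\mathbf v_2+\mathbf w_1\\
3&u_1&\mathbf u_1+\mathbf v_1&\mathbf f(v_1)=\mathbf u_1\\
4&v_1&\mathbf u_1&\mathbf f(u_1)=-\mathbf v_1,\quad \mathbf f(w_2)=\mathbf w_2+\mathbf u_1\\ \hline
5&v_2&\mathbf v_2+\mathbf w_1&\mathbf f(u_2)=\mathbf u_2+\mathbf v_1+\mathbf v_2+\mathbf w_1,\quad \mathbf f(w_1)=\mathbf v_2\\
6&w_2&\mathbf w_2+\mathbf u_1&\mathbf f(v_1)=\mathbf w_2\\
7&u_2&\mathbf u_2+\mathbf v_1+\mathbf v_2+\mathbf w_1&\mathbf f(v_2)=\mathbf u_2+\mathbf v_1\\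
8&v_2&\mathbf u_2+\mathbf v_1&\mathbf f(u_2)=-\mathbf v_2-\mathbf w_1,\quad \mathbf f(u_1)=\mathbf u_2\\ \hline
9&v_1&\mathbf w_2&\mathbf f(w_1)=\mathbf v_2+\mathbf w_2,\quad \mathbf f(w_2)=-\mathbf u_1\\
10&u_1&\mathbf u_2&\mathbf f(v_2)=-\mathbf v_1\\
11&w_1&\mathbf v_2+\mathbf w_2&\mathbf f(v_1)=\mathbf v_2\\
12&v_1&\mathbf v_2&\mathbf f(w_1)=-\mathbf w_2,\quad \mathbf f(u_2)=-\mathbf w_1
\end{array}
\]
Every mutated vertex is green. At the end the vectors of $u_1,u_2,v_1,v_2,w_1,w_2$ are $-\mathbf u_2,-\mathbf w_1,-\mathbf v_2,-\mathbf v_1,-\mathbf w_2,-\mathbf u_1$, so all six vertices are red.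

\emph{The quiver $Q$.} Let $m_{si}\ge0$ be the number of arrows $s\to i$ in $Q$. First mutate $\hat Q$ once at each $s\in S$. Each $s$ is a green source when it is mutated, so these mutations only reverse arrows: now there are $m_{si}$ arrows $i\to s$ and one arrow $s'\to s$. Every $s$ is red, and the point is to show that it stays red during the twelve mutations above, which we now apply. Let $n_s(i)$ be the number of arrows $i\to s$ minus the number of arrows $s\to i$. We claim that throughout
\begin{itemize}
\item[(i)] $n_s(i)=\sum_{j\in I}m_{sj}\,\mathbf f(i)_j$ for $i\in I$ and $s\in S$;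
\item[(ii)] no vertex of $I$ is joined to a frozen vertex $s'$ with $s\in S$, and the arrows among the vertices of $S$ and the frozen vertices do not change.
\end{itemize}
Both hold at the start. Consider a mutation at $k\in I$. The restriction of the quiver to $I$ and the frozen vertices $j'$, $j\in I$, evolves as in the table, so $\mathbf f(k)\ge0$. By (i) and $m_{sj}\ge0$ also $n_s(k)\ge0$. So no arrow enters $k$ from $S$ or from a frozen vertex, no path through $k$ starts at such a vertex, and no path through $k$ ends at an $s'$; this preserves (ii). For $i\ne k$ in $I$, both $n_s(i)$ and $\mathbf f(i)$ increase by the number of arrows $i\to k$ times the corresponding quantity for $k$, and for $i=k$ both change sign; this preserves (i). Hence every mutated vertex is green, the vertices of $I$ are red at the end, and the only arrow between $s$ and a frozen vertex is $s'\to s$.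
\end{proof}

\section{A point with a large tangent space}\label{sec:point}

In this section $Q$ is any quiver with vertex set $I\sqcup S$ and induced subquiver $K$ on $I$, and we mutate only at vertices of $I$. We fix a field $\mathbb K$ of characteristic $0$ and a ring homomorphism $\theta:R\to\mathbb K$; in the proofs of the theorems $\theta$ is the inclusion $R\subseteq F\subseteq\mathbb K$.

We want a homomorphism $\phi:\mathcal A\to\mathbb K$ that kills many cluster variables. Such a point lies outside the tori of the clusters we know, so it cannot be written down by assigning values to $x_1,\dots,x_n$. The plan is to map the initial Laurent ring to an explicit Laurent ring $L$, to use the Laurent phenomenon in several clusters to confine the image of $\mathcal A$ to a small subring $T\subset L$, and to take a point of $T$.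

\subsection{Sixteen clusters}
Label $u_1,u_2,v_1,v_2,w_1,w_2$ by the pairs $12,34,13,24,14,23$. These are the edges of a tetrahedron with vertices $1,2,3,4$, and the classes are the pairs of opposite edges. For each $i\in\{1,2,3,4\}$ the three labels containing $i$ belong to three different classes, so they form a triangle of $K$. The flip at this triangle multiplies the three variables whose labels contain $i$ by a common factor. This suggests writing the cluster as $X_{ij}=\omega_{ij}\gamma_i\gamma_j$: the flip at $i$ then changes $\gamma_i$ alone. In these coordinates $N=t\,\gamma_1\gamma_2\gamma_3\gamma_4$ with $t=\omega_{12}\omega_{34}+\omega_{13}\omega_{24}+\omega_{14}\omega_{23}$, and we shall see that the old and the new value of $\gamma_i$ have product $t$ up to a unit. A point where both vanish must have $t=0$ while the $\omega_{ij}$ stay invertible. The simplest choice is $t=(t-2)+1+1$.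

So let $t,\alpha_1,\dots,\alpha_4$ be indeterminates, and put
\[
E=\mathbb K[t,(t-2)^{-1}],\qquad L=E[t^{-1}][\alpha_1^{\pm1},\dots,\alpha_4^{\pm1}],
\]
$\omega_{34}=t-2$ and $\omega_{ij}=1$ for the other five pairs. Then
\[
\omega_{12}\omega_{34}+\omega_{13}\omega_{24}+\omega_{14}\omega_{23}=t .
\]
Evaluation at $t=0$ is a homomorphism $E\to\mathbb K$, $h\mapsto h(0)$, with kernel $tE$, because $-2\ne0$ in $\mathbb K$. Put $\sigma_i=\prod_{j\ne i}\omega_{ij}^{-1}\in E^\times$ and $\beta_i=\sigma_it\,\alpha_i^{-1}$. For $J\subseteq\{1,2,3,4\}$ let $\gamma^J_i=\beta_i$ if $i\in J$ and $\gamma^J_i=\alpha_i$ otherwise, and let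
\[
X^J_{ij}=\omega_{ij}\gamma^J_i\gamma^J_j\in L^\times,\qquad L_J=E[(\gamma^J_1)^{\pm1},\dots,(\gamma^J_4)^{\pm1}]\subset L .
\]

\begin{lemma}\label{lem:sixteen}
For every $J$ there is a sequence of coefficient-free mutations that starts from the quiver $K$ with the elements $X^\emptyset_{ij}$ at its vertices, produces only non-zero elements of $\mathrm{Frac}(L)$, and ends at the quiver $K$ with the elements $X^J_{ij}$, the classes being given by the labels as above.
\end{lemma}

\begin{proof}
Suppose that $X^J$ has been reached and let $i\notin J$. Write $\gamma=\gamma^J$ and $\Gamma=\gamma_1\gamma_2\gamma_3\gamma_4$, and apply the flip at the triangle of labels containing $i$. The formulas of Lemma~\ref{lem:flip} remain valid in the field $\mathrm{Frac}(L)$ as long as all elements produced are non-zero. Here $N=t\Gamma$, and the product of the three elements of the triangle is $\prod_{j\ne i}\omega_{ij}\gamma_i\gamma_j=\sigma_i^{-1}\gamma_i^2\,\Gamma$. Hence $H=\sigma_it/\alpha_i^2=\beta_i/\alpha_i$, and multiplying $X^J_{ij}$ by $H$ gives $X^{J\cup\{i\}}_{ij}$. The element created by the first mutation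 has numerator $X_{12}X_{34}+X_{14}X_{23}=(t-1)\Gamma\ne0$, and the other three are $N$ divided by monomials in the $X^J_{ij}$. Induction on $|J|$ finishes the proof.
\end{proof}

\subsection{Absorbing the coefficients}
Lemma~\ref{lem:sixteen} is coefficient-free, while the exchange relations of $\mathcal A$ at vertices of $I$ involve the $y_j$ and the $x_s$. If these are given invertible scalar values, one can try to absorb them by rescaling the variables $x_i$. This works exactly when the two monomials of each exchange relation acquire the same scalar, and the next lemma shows that this condition is preserved by mutation. We index the rows of $\tilde B$ by $I$ and by a set $\mathcal F$ consisting of $S$ and the $n$ rows of $C$, and we write $b_{rk}$ for all entries.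

\begin{lemma}[Rescaling]\label{lem:rescale}
Let $\Lambda$ be a commutative ring and $\Omega$ a commutative $\Lambda$-algebra. Let $\Psi:R[x_1^{\pm1},\dots,x_n^{\pm1}]\to\Omega$ be a ring homomorphism that sends the $x_s$ $(s\in S)$ and the $y_j$ to the images of elements $f_r\in\Lambda^\times$ $(r\in\mathcal F)$, and $x_i$ to $\lambda_iX_i$ for $i\in I$, with $\lambda_i\in\Lambda^\times$ and $X_i\in\Omega^\times$. Suppose that
\[
q_k:=\prod_{r\in\mathcal F}f_r^{\,b_{rk}}\prod_{j\in I}\lambda_j^{\,b_{jk}}=1\qquad(k\in I).
\]
Consider a sequence of mutations at vertices of $I$ such that all elements obtained from $(X_i)_{i\in I}$ by coefficient-free mutation of $K$ along the sequence lie in $\Omega^\times$. Then $\Psi$ sends each cluster variable along the sequence to the corresponding element of $\Omega^\times$ times an element of $\Lambda^\times$.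
\end{lemma}

\begin{proof}
By Fact~\ref{fact:laurent} all cluster variables lie in $R[x^{\pm1}]$, so $\Psi$ can be applied to every exchange relation. It suffices to show that one mutation, at $k\in I$, preserves the following two properties of a seed: $\Psi(x_i)=\lambda_iX_i$ with $\lambda_i\in\Lambda^\times$, and $q_l=1$ for all $l\in I$. Put $\lambda_r=f_r$ for $r\in\mathcal F$, and let $M^{\epsilon}=\prod_{r}\lambda_r^{[\epsilon b_{rk}]_+}$ for $\epsilon=\pm1$, the product being over all rows. Then $M^{+1}/M^{-1}=q_k=1$; call the common value $M$. Applying $\Psi$ to \eqref{eq:exchange} gives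
\[
\lambda_kX_k\,\Psi(x_k')=M\Bigl(\prod_{j\in I}X_j^{[b_{jk}]_+}+\prod_{j\in I}X_j^{[-b_{jk}]_+}\Bigr)=M\,X_kX_k',
\]
so $\Psi(x_k')=\lambda_k'X_k'$ with $\lambda_k'=M/\lambda_k\in\Lambda^\times$. The $k$-th column changes sign and $b_{kk}=0$, so $q_k'=q_k^{-1}=1$. For $l\ne k$ choose $\epsilon$ with $\epsilon b_{kl}\ge0$. By \eqref{eq:mutcol} and $b'_{kl}=-b_{kl}$,
\[
q_l'=(\lambda_k')^{-b_{kl}}\prod_{r\ne k}\lambda_r^{\,b_{rl}+[\epsilon b_{rk}]_+b_{kl}}
=(\lambda_k')^{-b_{kl}}\cdot q_l\,\lambda_k^{-b_{kl}}\cdot(M^\epsilon)^{b_{kl}}=q_l=1,
\]
because $\lambda_k\lambda_k'=M=M^\epsilon$.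
\end{proof}

\subsection{The ring $T$}
An element of $\mathcal A$ is a Laurent polynomial in each of sixteen clusters, so its image will lie in all the rings $L_J$. One pair $\alpha,\beta$ shows what this means.

\begin{example}\label{ex:onepair}
Let $\beta=t\alpha^{-1}$ and $f=\sum_{g\in\mathbb Z}f_g\alpha^g$ with $f_g\in E[t^{-1}]$. Then $f\in E[\alpha^{\pm1}]$ if and only if $f_g\in E$ for all $g$. Since $\beta^{-g}=t^{-g}\alpha^{g}$, we have $f\in E[\beta^{\pm1}]$ if and only if $f_g\in t^{-g}E$ for all $g$. Both hold if and only if $f_g\in t^{[-g]_+}E$, that is, if $f$ is an $E$-linear combination of $1,\alpha,\alpha^2,\dots$ and $\beta,\beta^2,\dots$. The intersection is $E[\alpha,\beta]$, and it has the point $\alpha=\beta=t=0$, which neither Laurent ring has.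
\end{example}

For $g\in\mathbb Z^4$ let $\alpha^g=\prod_i\alpha_i^{g_i}$, $|g|=\sum_i|g_i|$ and $\chi_g=\alpha^g\,t^{\sum_i[-g_i]_+}$. Up to a unit of $E$, $\chi_g$ is the monomial $\prod_i\alpha_i^{[g_i]_+}\beta_i^{[-g_i]_+}$ of degree $|g|$. Call $g$ \emph{even} if $\sum_ig_i$ is even, equivalently if $|g|$ is even, and let $L^{\mathrm{ev}}\subset L$ be the subring spanned over $E[t^{-1}]$ by the $\alpha^g$ with $g$ even. Put
\[
T=\bigoplus_{g\text{ even}}E\,\chi_g\subset L .
\]

\begin{lemma}\label{lem:T}
$T=L^{\mathrm{ev}}\cap\bigcap_JL_J$. In particular $T$ is a ring.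
\end{lemma}

\begin{proof}
Let $f=\sum_gf_g\alpha^g$ with $f_g\in E[t^{-1}]$. The monomial in the $\gamma^J_i$ that involves $\alpha^g$ is $\prod_{i\notin J}\alpha_i^{g_i}\prod_{i\in J}\beta_i^{-g_i}$, which is $t^{-\sum_{i\in J}g_i}\alpha^g$ times a unit of $E$. So $f\in L_J$ if and only if $f_g\in t^{-\sum_{i\in J}g_i}E$ for all $g$. For fixed $g$ the exponent $-\sum_{i\in J}g_i$ is largest for $J=\{i:g_i<0\}$, where it equals $\sum_i[-g_i]_+$.
\end{proof}

We now define the point $\alpha_i=\beta_i=t=0$ of $T$ and its tangent vectors. Give $\alpha_i,\beta_i$ weight $1$ and $t$ weight $2$: let $T_{\ge d}$ be the set of $\sum_gh_g\chi_g\in T$ with $|g|+2\,\mathrm{ord}_t(h_g)\ge d$ for all $g$, where $\mathrm{ord}_t$ is the order of vanishing at $t=0$. We have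
\[
\chi_g\chi_{g'}=t^{c}\chi_{g+g'},\qquad c=\sum_i\bigl([-g_i]_++[-g'_i]_+-[-g_i-g'_i]_+\bigr),
\]
and $|g|+|g'|=|g+g'|+2c$ because $|a|=a+2[-a]_+$. Hence $T_{\ge d}\,T_{\ge d'}\subseteq T_{\ge d+d'}$, and each $T_{\ge d}$ is an ideal of $T=T_{\ge0}$. Every even $g\ne0$ has $|g|\ge2$, so $T_{\ge2}$ consists of the elements with $h_0(0)=0$, and $T=\mathbb K\oplus T_{\ge2}$. Let
\[
\mathrm{ev}:T\to T/T_{\ge2}=\mathbb K,\qquad\text{and}\qquad D_g\Bigl(\sum_{g'}h_{g'}\chi_{g'}\Bigr)=h_g(0)\quad\text{for }|g|=2 .
\]

\begin{lemma}\label{lem:Dg}
For $|g|=2$ the map $D_g:T\to\mathbb K$ is a $\mathbb K$-derivation over $\mathrm{ev}$.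
\end{lemma}

\begin{proof}
The map $D_g$ is $\mathbb K$-linear and kills $\mathbb K$. It kills $T_{\ge4}$, because $2+2\,\mathrm{ord}_t(h_g)\ge4$ forces $h_g(0)=0$. Write $f=\mathrm{ev}(f)+f_+$ and $f'=\mathrm{ev}(f')+f'_+$ with $f_+,f'_+\in T_{\ge2}$. Then $ff'=\mathrm{ev}(f)\mathrm{ev}(f')+\mathrm{ev}(f)f'_++\mathrm{ev}(f')f_++f_+f'_+$ with $f_+f'_+\in T_{\ge4}$, so $D_g(ff')=\mathrm{ev}(f)D_g(f')+\mathrm{ev}(f')D_g(f)$.
\end{proof}

The evenness condition is what makes the quadratic monomials $\chi_g$, $|g|=2$, into first-order coordinates: in the ring spanned by all $\chi_g$ the map $D_g$ for $\chi_g=\alpha_1\alpha_2$ would not be a derivation, since $\alpha_1$ and $\alpha_2$ both vanish at the point.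

\subsection{The homomorphism $\Psi$ and 24 derivations}
For the proof of Theorem~\ref{thm:main} only the case $\Lambda=\mathbb K$ of the next proposition is needed. For $i\in I$ we write $X_i^J$ for $X^J$ at the label of $i$.

\begin{proposition}\label{prop:Psi}
Let $\Lambda$ be a commutative $\mathbb K$-algebra, and suppose that $\xi_s\in\Lambda^\times$ $(s\in S)$ and $\lambda_i\in\Lambda^\times$ $(i\in I)$ satisfy
\begin{equation}\label{eq:system}
\theta(y_i)\prod_{s\in S}\xi_s^{\,b_{si}}\prod_{j\in I}\lambda_j^{\,b_{ji}}=1\qquad(i\in I),
\end{equation}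
where $(b_{ij})$ is the exchange matrix of $Q$. Then $\theta$ and $x_s\mapsto\xi_s$, $x_i\mapsto\lambda_iX_i^\emptyset$ define a ring homomorphism $\Psi:\mathcal A\to T\otimes_{\mathbb K}\Lambda$. For every $J$ and every pair $i<j$ there is a cluster variable of $\mathcal A$ that $\Psi$ maps to $\lambda X^J_{ij}$ with $\lambda\in\Lambda^\times$.
\end{proposition}

\begin{proof}
The formulas send the $x$'s to units of $L\otimes\Lambda$, so they define $\Psi$ on $R[x^{\pm1}]\supseteq\mathcal A$ with values in $L\otimes\Lambda\subseteq\Omega:=\mathrm{Frac}(L)\otimes\Lambda$. As $C$ is the identity matrix in the initial seed, \eqref{eq:system} is the condition $q_i=1$ of Lemma~\ref{lem:rescale}. By Lemmas~\ref{lem:sixteen} and~\ref{lem:rescale}, for each $J$ there is a cluster $(x^J_{ij})\cup(x_s)$ of $\mathcal A$ with $\Psi(x^J_{ij})=\lambda^J_{ij}X^J_{ij}$ and $\lambda^J_{ij}\in\Lambda^\times$. These images are units of $L_J\otimes\Lambda$, because $\omega_{ij}\in E^\times$.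

Let $f\in\mathcal A$ and fix $J$. By Fact~\ref{fact:laurent}, $fm=G$ for a monomial $m$ and a polynomial $G$ over $R$ in the variables of this cluster. This is an identity in $R[x^{\pm1}]$, so we may apply $\Psi$ and obtain $\Psi(f)=\Psi(G)\Psi(m)^{-1}\in L_J\otimes\Lambda$. Each $X^\emptyset_i$ and its inverse lie in $L^{\mathrm{ev}}$, so also $\Psi(f)\in L^{\mathrm{ev}}\otimes\Lambda$. Expand $\Psi(f)$ in a $\mathbb K$-basis of $\Lambda$. Each component lies in $L^{\mathrm{ev}}$ and in every $L_J$, hence in $T$ by Lemma~\ref{lem:T}.
\end{proof}

\begin{proposition}\label{prop:24}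
Suppose that \eqref{eq:system} has a solution in $\Lambda=\mathbb K$, and let $\phi=\mathrm{ev}\circ\Psi:\mathcal A\to\mathbb K$. Let $e_1,\dots,e_4$ be the unit vectors of $\mathbb Z^4$. The $24$ maps $D_g\circ\Psi$ with $g=\pm e_i\pm e_j$, $i<j$, are linearly independent elements of $\mathrm{Der}_R(\mathcal A,\mathbb K_\phi)$, and all of them kill $x_s$ for $s\in S$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:Dg} they are derivations over $\phi$, and they kill $R$ and the $x_s$ because $\Psi$ maps these into $\mathbb K$. Let $g=\epsilon_ie_i+\epsilon_je_j$ with signs $\epsilon_i,\epsilon_j$, and let $J$ be the set of those indices among $i,j$ whose sign is negative. Then $\gamma^J_i\gamma^J_j$ is $\chi_g$ times a product of $\sigma$'s, so the cluster variable given by Proposition~\ref{prop:Psi} is mapped to $h\chi_g$ with $h\in E^\times$. A unit of $E$ has $h(0)\ne0$. Thus $D_g\circ\Psi$ is non-zero on this cluster variable, and the other $23$ maps vanish on it.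
\end{proof}

Everything now depends on solving \eqref{eq:system}. Raising the $i$-th equation to the power $\kappa_i$ for $\kappa\in\ker B_I\cap\mathbb Z^I$ and multiplying eliminates the $\lambda_j$ and gives
\begin{equation}\label{eq:obstruction}
\theta(y^\kappa)\prod_{s\in S}\xi_s^{\,\rho(\kappa)_s}=1 .
\end{equation}
If $\theta$ is the inclusion and $\rho(\kappa)=0$ for some $\kappa\ne0$, this reads $y^\kappa=1$, which is false in $F$. So injectivity of $\rho$ is necessary for the point $\phi$ to exist over the generic point of the torus.

\begin{remark}\label{rem:K}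
Take $Q=K$, $\mathcal O=\mathbb T_6$, $\mathbb K=\mathbb Q$ and $\theta(y_i)=1$ for all $i$. Then $\lambda_i=1$ solves \eqref{eq:system}, and $24>2n=12$. By Proposition~\ref{prop:24} and Lemma~\ref{lem:crude}, the cluster algebra of $K$ over $\mathbb Z[y^{\pm1}]$ is not locally acyclic.
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proofmain}

The maximal green sequence exists by Lemma~\ref{lem:green}. Let $\mathcal O$ be a non-empty open set, let $\mathbb K=F$, and let $\theta$ be the inclusion $R\subseteq F$; this is the only place where $\mathcal O$ enters. Put $\lambda_U=\lambda_{u_1}\lambda_{u_2}$, $\lambda_V=\lambda_{v_1}\lambda_{v_2}$, $\lambda_W=\lambda_{w_1}\lambda_{w_2}$. In \eqref{eq:system} an in-neighbor of $i$ contributes the exponent $+1$ and an out-neighbor $-1$, so the six equations read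
\begin{gather*}
y_{u_1}\xi_{s_1}\frac{\lambda_W}{\lambda_V}=1,\qquad
y_{v_1}\xi_{s_3}\frac{\lambda_U}{\lambda_W}=1,\qquad
y_{w_1}\xi_{s_4}\frac{\lambda_V}{\lambda_U}=1,\\
y_{u_2}\xi_{s_2}\frac{\lambda_W}{\lambda_V}=1,\qquad
y_{v_2}\frac{\lambda_U}{\lambda_W}=1,\qquad
y_{w_2}\frac{\lambda_V}{\lambda_U}=1 .
\end{gather*}
The two equations without $\xi$ are solved by $\lambda_{u_1}=y_{w_2}$, $\lambda_{w_1}=y_{v_2}y_{w_2}$ and $\lambda_i=1$ for the other four $i$: then $\lambda_U/\lambda_W=y_{v_2}^{-1}$, $\lambda_V/\lambda_U=y_{w_2}^{-1}$ and $\lambda_W/\lambda_V=y_{v_2}y_{w_2}$. The remaining four equations are solved by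
\[
\xi_{s_1}=\frac1{y_{u_1}y_{v_2}y_{w_2}},\qquad
\xi_{s_2}=\frac1{y_{u_2}y_{v_2}y_{w_2}},\qquad
\xi_{s_3}=\frac{y_{v_2}}{y_{v_1}},\qquad
\xi_{s_4}=\frac{y_{w_2}}{y_{w_1}} .
\]
By Proposition~\ref{prop:24}, $\dim_F\mathrm{Der}_R(\mathcal A_{\mathcal O},F_\phi)\ge24$. If $\mathcal A_{\mathcal O}$ were locally acyclic, Lemma~\ref{lem:crude} would bound this dimension by $2n=20$. Hence (L) fails while (G) holds. \qed

\begin{remark}
The proof of Proposition~\ref{prop:Psi} uses about $f$ only that it is a Laurent polynomial in sixteen clusters. So $\Psi$ maps $\mathcal U_{\mathcal O}$ to $T$ as well, and the $24$ derivations are defined and independent on $\mathcal U_{\mathcal O}$. This construction therefore does not distinguish $\mathcal A_{\mathcal O}$ from $\mathcal U_{\mathcal O}$.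
\end{remark}

\section{The injective case: proof of Theorem~\ref{thm:family}(a)}\label{sec:parta}

Now $n=6+|S|$ is arbitrary, and $24>2n$ only for $|S|\le5$. Two improvements are needed: the bound $2n$ is replaced by the exact value $n$, and the number of derivations is made to grow with $|S|$.

\subsection{Acyclic charts are generically smooth}
In Example~\ref{ex:rankone} the surface $xx'=y+1$ is smooth, its fiber over $y=-1$ is singular, and its generic fiber is smooth. The same holds for every acyclic chart. We prove that the total space, with the $y_j$ as variables, is smooth, and pass to the generic fiber by localization.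

We use three textbook facts. (i) Jacobian criterion: if $P$ is a polynomial ring over a field $k$ with some variables inverted, $D=P/(r_1,\dots,r_m)$, and the differentials $dr_1,\dots,dr_m$ are linearly independent at every point of $D$ with values in a field, then $D$ is smooth over $k$, hence regular. (ii) A localization of a regular ring is regular. (iii) A regular finitely generated domain $D$ over a field $k$ of characteristic $0$ is smooth over $k$; its module of differentials $\Omega_{D/k}$ is locally free of rank the transcendence degree of $D$, and $\mathrm{Der}_k(D,\mathbb K_\phi)=\mathrm{Hom}_D(\Omega_{D/k},\mathbb K_\phi)$.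

\begin{lemma}\label{lem:sharp}
Let $\mathcal A_i$ be an acyclic cluster localization of a cluster algebra $\mathcal A$ with principal coefficients over $R$, of a quiver with $n$ vertices. Let $\mathbb K\supseteq F$ be a field and $\phi:\mathcal A_i\to\mathbb K$ a ring homomorphism that restricts to the inclusion on $R$. Then $\dim_{\mathbb K}\mathrm{Der}_R(\mathcal A_i,\mathbb K_\phi)=n$.
\end{lemma}

\begin{proof}
Take an acyclic seed of $\mathcal A_i$ with $m$ mutable variables $x_k$ and frozen variables $z_1,\dots,z_{n-m}$; together they form a seed of $\mathcal A$. Let $M_k^+$ and $M_k^-$ be the first and second monomial in the exchange relation \eqref{eq:exchange} at $k$, and $r_k=x_kx_k'-M_k^+-M_k^-$. By Fact~\ref{fact:bfz}, tensored with $\mathbb Q$, the cluster algebra with the same cluster variables over $\mathbb Q[y^{\pm1},z^{\pm1}]$ is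
\[
D_0=\mathbb Q[y^{\pm1},z^{\pm1}][x_k,x_k']/(r_1,\dots,r_m).
\]

\emph{Claim: $dr_1,\dots,dr_m$ are independent at every point of $D_0$ with values in a field.} We denote by the same letters the values at the point. Suppose that $\sum_l\nu_l\,dr_l=0$ with $\nu\ne0$. The coefficient of $dx_l'$ gives $\nu_lx_l=0$. So if $\nu_l\ne0$, then $x_l=0$, and $r_l=0$ gives $M_l^-=-M_l^+$. Applying $y_j\,\partial/\partial y_j$ gives, for each $j$,
\[
0=\sum_l\nu_l\bigl([c_{jl}]_+M_l^++[-c_{jl}]_+M_l^-\bigr)=\sum_l\nu_lM_l^+\,c_{jl}.
\]
Since $C\in GL_n(\mathbb Z)$, its columns are independent over every field, and $\nu_lM_l^+=0$ for all $l$. This is where principal coefficients are used. Fix $l$ with $\nu_l\ne0$, and let $Z_0$ be the set of mutable $k$ with $x_k=0$. Then $l\in Z_0$ and $M_l^+=0$. The frozen variables are invertible, so $M_l^+=0$ means that $l$ has an in-neighbor in $Z_0$. Next, if $k\in Z_0$ has an out-neighbor in $Z_0$, then $M_k^-=0$, so $M_k^+=x_kx_k'-M_k^-=0$, and $k$ has an in-neighbor in $Z_0$. Iterating, we obtain an infinite walk $\cdots\to k_2\to k_1\to l$ among finitely many mutable vertices,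 which contradicts acyclicity. The claim is proved.

By (i), $D_0$ is regular. Let $D$ be the $F$-subalgebra of $F(x_1,\dots,x_m,z_1,\dots,z_{n-m})$ generated by the $z_j^{\pm1},x_k,x_k'$. It is the localization of $D_0$ at the non-zero elements of $\mathbb Q[y^{\pm1}]$, hence regular by (ii), and it is also the localization of $\mathcal A_i$ at the non-zero elements of $R$. It is a finitely generated domain of transcendence degree $n$ over $F$. Since $\phi$ is injective on $R$, it extends to $D$, and $\mathrm{Der}_R(\mathcal A_i,\mathbb K_\phi)=\mathrm{Der}_F(D,\mathbb K_\phi)$ has dimension $n$ by (iii).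
\end{proof}

\subsection{Solving the system}
Let $\rho$ be injective, let $\mathbb K=\overline F$ be an algebraic closure, and let $\theta$ be the inclusion. Let $W$ be the integer matrix with rows indexed by $i\in I$, columns indexed by $S\sqcup I$, and entries $W_{ir}=b_{ri}$. A vector $\kappa\in\mathbb Q^I$ satisfies $\kappa^{\mathsf T}W=0$ if and only if $\sum_ib_{ji}\kappa_i=0$ for $j\in I$ and $\sum_ib_{si}\kappa_i=0$ for $s\in S$, that is, $\kappa\in\ker B_I$ and $\rho(\kappa)=0$. So $W$ has rank $6$. System \eqref{eq:system} asks that $(y_i^{-1})_{i\in I}$ lie in the image of the homomorphism $(\mathbb K^\times)^{S\sqcup I}\to(\mathbb K^\times)^I$ defined by $W$. In Smith normal form this homomorphism raises six coordinates to non-zero powers, and every element of $\mathbb K^\times$ has roots of all orders, so it is surjective. Fix a solution $(\xi_s,\lambda_i)$. Proposition~\ref{prop:24} gives a point $\phi$ and $24$ independent derivations that kill all $x_s$.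

\subsection{Derivations that move the point}
The solution of \eqref{eq:system} is not unique, and moving it to first order gives further tangent vectors. Let $(\eta,\vartheta)\in\mathbb K^S\times\mathbb K^I$ lie in the kernel of $W$:
\[
\sum_{s\in S}b_{si}\eta_s+\sum_{j\in I}b_{ji}\vartheta_j=0\qquad(i\in I).
\]
In $\Lambda=\mathbb K[\varepsilon]/(\varepsilon^2)$ put $\tilde\xi_s=\xi_s(1+\varepsilon\eta_s)$ and $\tilde\lambda_j=\lambda_j(1+\varepsilon\vartheta_j)$. Since $(1+\varepsilon a)^b=1+\varepsilon ab$, the left side of \eqref{eq:system} becomes $1+\varepsilon\bigl(\sum_sb_{si}\eta_s+\sum_jb_{ji}\vartheta_j\bigr)=1$. Proposition~\ref{prop:Psi} gives a homomorphism $\mathcal A\to T\otimes\Lambda$, and composing with $\mathrm{ev}\otimes1$ gives a ring homomorphism $\mathcal A\to\Lambda$, $f\mapsto\phi(f)+\varepsilon D(f)$; its reduction modulo $\varepsilon$ is $\phi$ because the defining formulas reduce to those of $\Psi$. Multiplicativity says that $D$ is a derivation over $\phi$. It kills $R$, and $D(x_s)=\xi_s\eta_s$.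

The kernel of $W$ over $\mathbb K$ has dimension $|S|+6-6=|S|$. Its elements with $\eta=0$ are those with $B_I\vartheta=0$, by skew-symmetry, and they form a space of dimension $4$. So the vectors $\eta$ that occur form a space of dimension $|S|-4$. The linear map $D\mapsto(D(x_s))_{s\in S}$ on $\mathrm{Der}_R(\mathcal A,\mathbb K_\phi)$ therefore has image of dimension at least $|S|-4$ and kernel of dimension at least $24$, and
\[
\dim_{\mathbb K}\mathrm{Der}_R(\mathcal A,\mathbb K_\phi)\ge 20+|S|=n+14 .
\]
If $\mathcal A$ were locally acyclic, Lemmas~\ref{lem:crude} and~\ref{lem:sharp} would give dimension $n$. This proves Theorem~\ref{thm:family}(a). \qed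

\section{The non-injective case: proof of Theorem~\ref{thm:family}(b)}\label{sec:partb}

Property (G) is Lemma~\ref{lem:green}. Let $m_{si}=b_{si}\ge0$ be the number of arrows $s\to i$ in $Q$, and let $S_+$ be the set of $s\in S$ with $m_{si}>0$ for some $i$; the vertices of $S\setminus S_+$ are isolated. Let $\kappa_0\ne0$ with $\rho(\kappa_0)=0$, $\mathcal O=\{y^{\kappa_0}\ne1\}$ and $\mathcal A=\mathcal A_{\mathcal O}$. The set $\mathcal O$ is non-empty because $\kappa_0\neq0$, and $y^{\kappa_0}-1\in R^\times$.

We have to show that at every prime of $\mathcal A$ some suitable set of cluster variables is invertible. By \eqref{eq:obstruction} the point of Section~\ref{sec:point} does not exist over $\mathcal O$. The core of the proof is a converse: if a certain finite set of cluster variables vanishes at a prime, then the analogue of \eqref{eq:obstruction} holds at that prime for all $\kappa$.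

\subsection{Acyclic freezings}

\begin{lemma}\label{lem:freeze}
If freezing $z_1,\dots,z_r$ in a seed of $\mathcal A$ gives an acyclic cluster algebra $\mathcal A^\dagger$, then $\mathcal A[(z_1\cdots z_r)^{-1}]=\mathcal A^\dagger$ is an acyclic cluster localization.
\end{lemma}

\begin{proof}
Let $z=z_1\cdots z_r$. The cluster variables of $\mathcal A^\dagger$ are cluster variables of $\mathcal A$, so $\mathcal A^\dagger\subseteq\mathcal A[z^{-1}]$. The Laurent rings that define $\mathcal U^\dagger$ are among those that define $\mathcal U$, and they contain $z^{-1}$, so $\mathcal U[z^{-1}]\subseteq\mathcal U^\dagger$. With Facts~\ref{fact:laurent} and~\ref{fact:muller},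
\[
\mathcal A^\dagger\subseteq\mathcal A[z^{-1}]\subseteq\mathcal U[z^{-1}]\subseteq\mathcal U^\dagger=\mathcal A^\dagger .\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:subquiver}
Every induced subquiver of $K$ on a proper subset of $I$ is acyclic or becomes acyclic after one mutation.
\end{lemma}

\begin{proof}
If the subset misses a whole class, all arrows go from one of the remaining classes to the other, and the quiver is acyclic. Otherwise some class contributes exactly one vertex $k$. The paths through $k$ cancel all arrows between the other two classes, so mutation at $k$ leaves only arrows incident to $k$, and there is no oriented cycle.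
\end{proof}

\subsection{The sources as coefficients}
Put $p_j=y_j\prod_{s\in S}x_s^{m_{sj}}$ for $j\in I$, and $p^{\mathbf a}=\prod_jp_j^{a_j}$ for $\mathbf a\in\mathbb Z^I$.

\begin{lemma}\label{lem:coeff}
In every seed reached from the initial seed by mutations at vertices of $I$, and for every $k\in I$, the vector $\mathbf c_k$ has zero entries in the rows $y_s$ $(s\in S)$, we have $b_{sk}=\sum_{j\in I}m_{sj}c_{jk}$ for $s\in S$, and with $\pi_k=p^{\mathbf c_k}$ the exchange relation at $k$ is
\begin{equation}\label{eq:exchangep}
x_kx_k'=p^{[-\mathbf c_k]_+}\Bigl(\pi_k\prod_{i\in I}x_i^{[b_{ik}]_+}+\prod_{i\in I}x_i^{[-b_{ik}]_+}\Bigr).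
\end{equation}
In particular the vertices of $S\setminus S_+$ are not joined to $I$ in these seeds, and they remain isolated among the mutable vertices.
\end{lemma}

\begin{proof}
The first two assertions hold initially. Suppose that they hold in a seed, and mutate at $k\in I$ with $\epsilon\,\mathbf c_k\ge0$. Since $m_{sj}\ge0$, also $\epsilon b_{sk}\ge0$; this is where the direction of the arrows is used. By \eqref{eq:mutrow}, in every row $r$ indexed by $S$ or by a $y_j$, the entries change by the same linear rule $b'_{rk}=-b_{rk}$, $b'_{rl}=b_{rl}+b_{rk}[\epsilon b_{kl}]_+$ for $l\in I\setminus\{k\}$, and linear relations among these rows persist. Because all these entries of column $k$ have the sign $\epsilon$, the factors involving the $x_s$ and $y_j$ in the two monomials of \eqref{eq:exchange} are $p^{[\mathbf c_k]_+}$ and $p^{[-\mathbf c_k]_+}$, whose quotient is $\pi_k$. A vertex $s\in S\setminus S_+$ has $b_{sk}=0$ for all $k\in I$, so no mutation in $I$ creates an arrow at $s$.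
\end{proof}

\subsection{A quadratic relation}
Take a seed reached by mutations in $I$ whose quiver on $I$ is $K$, and call its classes again $\{u_1,u_2\}\to\{v_1,v_2\}\to\{w_1,w_2\}\to\{u_1,u_2\}$. Mutate at $v_i$ and then at $w_j$, and let $z_{ij}$ be the variable created by the second mutation. Without coefficients $z_{ij}=N/(v_iw_j)$ by Lemma~\ref{lem:flip}, so $z_{11}z_{22}-z_{12}z_{21}=0$. With coefficients this determinant becomes an expression in the $\pi_k$ alone.

\begin{lemma}\label{lem:relation}
Up to a factor that is a Laurent monomial in the $p_j$, the variable $z_{ij}$ equals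
\[
\hat z_{ij}=\frac{\pi_{v_i}\pi_{w_j}\,v_1v_2+\pi_{v_i}\,u_1u_2+w_1w_2}{v_iw_j},
\]
and
\begin{equation}\label{eq:relation}
\hat z_{11}\hat z_{22}-\hat z_{12}\hat z_{21}=(\pi_{v_1}-\pi_{v_2})(\pi_{w_1}-\pi_{w_2}).
\end{equation}
The same holds with $(u,v,w)$ replaced by $(v,w,u)$ and by $(w,u,v)$.
\end{lemma}

\begin{proof}
By the symmetries of $K$ it suffices to treat $z_{11}$. Let $\nu=(\pi_{v_1}u_1u_2+w_1w_2)/v_1$. By \eqref{eq:neighbors}, the vertex $w_1$ has in-neighbor $v_2$ and out-neighbor $v_1$ after the first mutation, so \eqref{eq:exchangep} gives $w_1z_{11}=\pi'v_2+v_1'$ up to a Laurent monomial in $p$, where $\pi'$ is the new value of $\pi_{w_1}$. There is one arrow $v_1\to w_1$ in $K$. If $\mathbf c_{v_1}\ge0$, then $v_1'=\nu$ and $\pi'=\pi_{v_1}\pi_{w_1}$ by \eqref{eq:cvec}, so $\pi'v_2+v_1'=\pi_{v_1}\pi_{w_1}v_2+\nu$. If $\mathbf c_{v_1}\le0$, then $v_1'=\pi_{v_1}^{-1}\nu$ and $\pi'=\pi_{w_1}$, so $\pi'v_2+v_1'=\pi_{v_1}^{-1}(\pi_{v_1}\pi_{w_1}v_2+\nu)$. In both cases we obtain $w_1\hat z_{11}$ up to a Laurent monomial in $p$.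

Put $a=u_1u_2$, $b=v_1v_2$, $c=w_1w_2$. The left side of \eqref{eq:relation} has denominator $bc$ and numerator
\[
(\pi_{v_1}\pi_{w_1}b+\pi_{v_1}a+c)(\pi_{v_2}\pi_{w_2}b+\pi_{v_2}a+c)-(\pi_{v_1}\pi_{w_2}b+\pi_{v_1}a+c)(\pi_{v_2}\pi_{w_1}b+\pi_{v_2}a+c).
\]
In both products the coefficients of $a^2,b^2,c^2,ab,ac$ are $\pi_{v_1}\pi_{v_2}$, $\pi_{v_1}\pi_{v_2}\pi_{w_1}\pi_{w_2}$, $1$, $\pi_{v_1}\pi_{v_2}(\pi_{w_1}+\pi_{w_2})$, $\pi_{v_1}+\pi_{v_2}$, so these terms cancel. The coefficient of $bc$ is $\pi_{v_1}\pi_{w_1}+\pi_{v_2}\pi_{w_2}-\pi_{v_1}\pi_{w_2}-\pi_{v_2}\pi_{w_1}$, which is the right side of \eqref{eq:relation}.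
\end{proof}

In the initial seed $\pi_k=p_k$, so \eqref{eq:relation} sees the first three generators in \eqref{eq:lattice}. To see the fourth we apply it after one flip. Let $\mathbf d_{ijk}=\mathbf u_i+\mathbf v_j+\mathbf w_k$.

\begin{lemma}\label{lem:flipc}
After the flip of the initial seed at the triangle $(u_i,v_j,w_k)$, the differences of the two vectors $\mathbf c$ within the first, second and third class are $\pm\mathbf d_{\bar\imath jk}$, $\pm\mathbf d_{i\bar\jmath k}$, $\pm\mathbf d_{ij\bar k}$.
\end{lemma}

\begin{proof}
By symmetry let $i=j=k=1$. Each mutated vertex turns out to have $\mathbf c\ge0$, so by \eqref{eq:cvec} its vector is added to the vectors of its out-neighbors, listed in \eqref{eq:neighbors}, and then negated.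
\[
\begin{array}{c|c|l}
k&\mathbf c_k\text{ before}&\text{new vectors of the out-neighbors}\\ \hline
v_1&\mathbf v_1&\mathbf c_{w_1}=\mathbf w_1+\mathbf v_1,\quad \mathbf c_{w_2}=\mathbf w_2+\mathbf v_1\\
w_1&\mathbf w_1+\mathbf v_1&\mathbf c_{v_1}=\mathbf w_1\\
u_1&\mathbf u_1&\mathbf c_{v_2}=\mathbf v_2+\mathbf u_1\\
v_1&\mathbf w_1&\mathbf c_{w_1}=-\mathbf v_1,\quad \mathbf c_{u_2}=\mathbf u_2+\mathbf w_1
\end{array}
\]
On the classes $\{w_1,u_2\}$, $\{v_1,v_2\}$, $\{u_1,w_2\}$ the vectors are
\[
\{-\mathbf v_1,\ \mathbf u_2+\mathbf w_1\},\qquad\{-\mathbf w_1,\ \mathbf v_2+\mathbf u_1\},\qquad\{-\mathbf u_1,\ \mathbf w_2+\mathbf v_1\},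
\]
with differences $\mathbf d_{211},\mathbf d_{121},\mathbf d_{112}$.
\end{proof}

\subsection{The cover}
Let $\mathcal Z$ be the finite set of all variables $z_{ij}$ of Lemma~\ref{lem:relation}, of the three cyclic types, for the initial seed and for the eight seeds obtained from it by one flip. Consider the following freezings.
\begin{itemize}
\item[(I)] For $\emptyset\ne S_0\subseteq S_+$ let $\mathrm{supp}(S_0)\neq\emptyset$ be the set of $i\in I$ with $m_{si}>0$ for some $s\in S_0$. In the initial seed freeze $x_i$ for $i\in\mathrm{supp}(S_0)$ and $x_s$ for $s\in S_+\setminus S_0$. All neighbors of the vertices of $S_0$ are frozen, as there are no arrows inside $S$. So the mutable quiver is the induced subquiver of $K$ on $I\setminus\mathrm{supp}(S_0)$ together with isolated vertices.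
\item[(II)] For $z\in\mathcal Z$, in the seed in which $z$ is created, freeze $z$ and all $x_s$ with $s\in S_+$. Up to symmetry, $z$ was created at the vertex $w_1$ by the first two mutations $v_1,w_1$ of a flip. The last two mutations $u_1,v_1$ of the flip are at mutable vertices. After them the mutable quiver is $K$ with one vertex removed, together with the isolated vertices of $S\setminus S_+$.
\end{itemize}
By Lemmas~\ref{lem:subquiver} and~\ref{lem:freeze} these are finitely many acyclic cluster localizations. Let $P$ be a prime of $\mathcal A$. We show that for one of them all frozen variables lie outside $P$.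

\emph{Case 1: $S_0=\{s\in S_+:x_s\in P\}$ is non-empty.} For $s\in S_0$ the exchange relation at $s$ in the initial seed is $x_sx_s'=y_s+\prod_{i\in I}x_i^{m_{si}}$. So $\prod_ix_i^{m_{si}}\equiv-y_s$ modulo $P$, and $y_s$ is a unit. Hence $x_i\notin P$ for $i\in\mathrm{supp}(S_0)$, and $x_s\notin P$ for $s\in S_+\setminus S_0$ by the definition of $S_0$. The localization (I) for $S_0$ works.

\emph{Case 2: $x_s\notin P$ for all $s\in S_+$.} If some $z\in\mathcal Z$ lies outside $P$, the localization (II) for $z$ works. Suppose that $\mathcal Z\subseteq P$; we derive a contradiction. Let $\mathcal A'=\mathcal A[x_s^{-1}:s\in S_+]$. Then $\bar{\mathcal A}=\mathcal A'/P\mathcal A'$ is a domain in which the $p_j$ are units. Each $\hat z_{ij}$ is $z_{ij}$ times a unit of $\mathcal A'$, so the left side of \eqref{eq:relation} vanishes in $\bar{\mathcal A}$ for all nine seeds and all three types. For the initial seed we get that the pairwise products of $p_{u_1}-p_{u_2}$, $p_{v_1}-p_{v_2}$, $p_{w_1}-p_{w_2}$ vanish, so at least two of these three differences are zero in $\bar{\mathcal A}$.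

Suppose first that $p_{v_1}=p_{v_2}$ and $p_{w_1}=p_{w_2}$. Then $\zeta_i:=p^{\mathbf d_{ijk}}$ depends only on $i$. In the seed obtained by the flip at $(u_i,v_1,w_1)$, divide \eqref{eq:relation} by units and use Lemma~\ref{lem:flipc}: $(p^{\mathbf d_{i21}}-1)(p^{\mathbf d_{i12}}-1)=(\zeta_i-1)^2=0$. So $\zeta_1=\zeta_2=1$, and $p_{u_1}/p_{u_2}=\zeta_1/\zeta_2=1$. If instead the differences for $u$ and $w$ vanish, then $p^{\mathbf d_{ijk}}$ depends only on $j$, and we use the flip at $(u_1,v_j,w_1)$ with the relation for the third and first class, which involves $\mathbf d_{1j2}$ and $\mathbf d_{2j1}$. If the differences for $u$ and $v$ vanish, then $p^{\mathbf d_{ijk}}$ depends only on $k$, and we use the flip at $(u_1,v_1,w_k)$ with the relation for the first and second class, which involves $\mathbf d_{21k}$ and $\mathbf d_{12k}$. In all three cases $p^\kappa=1$ in $\bar{\mathcal A}$ for the four generators $\kappa$ in \eqref{eq:lattice}, hence for $\kappa_0$. But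
\[
p^{\kappa_0}=y^{\kappa_0}\prod_{s\in S}x_s^{\,\rho(\kappa_0)_s}=y^{\kappa_0},
\]
so the unit $y^{\kappa_0}-1$ of $R$ is zero in the domain $\bar{\mathcal A}$, a contradiction.

Thus the localizations (I) and (II) form a cover, and $\mathcal A_{\mathcal O}$ is locally acyclic. By Fact~\ref{fact:muller}, $\mathcal A_{\mathcal O}=\mathcal U_{\mathcal O}$ for the same $\mathcal O$. This proves Theorem~\ref{thm:family}(b). \qed

\begin{thebibliography}{9}

\bibitem{BFZ}
Berenstein, Fomin, and Zelevinsky, \emph{Cluster algebras III}, Duke Math. J. (2005).

\bibitem{Mills}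
Matthew R. Mills, \emph{On the relationship between green-to-red sequences, local-acyclicity, and upper cluster algebras}, arXiv:1804.00479 (2018).

\end{thebibliography}
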